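# Proper colorings without symmetry: infinite motion, $\Delta+1$ colors, and $\Delta$ colors

## 1. Bipartite graphs of infinite motion

All graphs are simple. Throughout, $G$ is a connected infinite graph with finite maximum degree $\Delta$. Such a graph is countable and has $\Delta\ge 2$. It contains no $K_{\Delta+1}$: the vertices of such a subgraph would have no further neighbors, so $G$ would equal $K_{\Delta+1}$, which is finite. We write $[k]=\{1,\dots,k\}$. An automorphism $g$ *preserves* a map $f$ on vertices if $f(gx)=f(x)$ for all relevant $x$.

**Definition.** The *motion* of an automorphism is the number of vertices it moves. We say $G$ has *infinite motion* if every non-identity automorphism of $G$ moves infinitely many vertices. The *distinguishing chromatic number* $\chi_D(G)$ is the minimum number of colors in a proper vertex coloring of $G$ that is preserved only by the identity; such a coloring is called *distinguishing*.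

Two examples by hand, both with $\Delta=2$. The ray has only the trivial automorphism, so it has infinite motion vacuously, and $\chi_D=2$. For the double ray on $\mathbb Z$, a translation moves everything and a reflection fixes at most one vertex, so it has infinite motion. A proper 2-coloring alternates and is preserved by translation by $2$, hence $\chi_D\ge3$. Three colors suffice: give color $3$ to $0$, color $1$ to $1$, color $2$ to $-1$, and continue on both sides alternating $1$ and $2$. An automorphism preserving this fixes $0$, the only vertex of color $3$, and it cannot interchange $1$ and $-1$; so it is the identity. Hence $\chi_D=3=\Delta+1$.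

How many colors are needed in general? We begin with bipartite graphs, where $\Delta+1$ colors suffice by a short argument. It needs one deep theorem, which we quote.

**Babai's theorem** (L. Babai, *Asymmetric coloring of locally finite graphs and profinite permutation groups: Tucker's Conjecture confirmed*, J. Algebra 607 (2022) 64–106). Let $G_i\le\mathrm{Sym}(\Omega_i)$ $(i\ge 1)$ be finite permutation groups with pairwise disjoint finite domains, and let $G_{i+1}\to G_i$ be epimorphisms. The inverse limit, acting on $\bigsqcup\Omega_i$, has an asymmetric 2-coloring: there is $L:\bigsqcup\Omega_i\to\{0,1\}$ preserved by no non-identity element.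

An element of the inverse limit is a sequence $(g_i)$ with $g_i\in G_i$ such that $g_{i+1}\mapsto g_i$ for all $i$. Each $G_i$ acts faithfully on its own domain, so infinite motion is automatic here: if $g_j\ne1$, then $g_i\ne 1$ for all $i\ge j$, and $g_i$ moves a point of $\Omega_i$. We use the theorem only in the following form.

**Corollary 1.** Let a group $H$ act on a set $V$, and let $A_1,A_2,\dots$ be pairwise disjoint finite $H$-invariant subsets of $V$ such that, for $i<j$, every $g\in H$ fixing $A_j$ pointwise fixes $A_i$ pointwise. Then there are maps $L_i:A_i\to\{0,1\}$ such that every $g\in H$ preserving all $L_i$ fixes $\bigcup A_i$ pointwise.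

*Proof.* Let $G_i\le \mathrm{Sym}(A_i)$ be the permutation group induced by $H$ on $A_i$. By hypothesis, $g|_{A_{i+1}}$ determines $g|_{A_i}$, so $g|_{A_{i+1}}\mapsto g|_{A_i}$ is a well-defined epimorphism $G_{i+1}\to G_i$. For $g\in H$ the sequence $(g|_{A_i})_i$ belongs to the inverse limit. Take $L$ from Babai's theorem and put $L_i=L|_{A_i}$. If $g$ preserves all $L_i$, then $(g|_{A_i})_i$ preserves $L$, so it is the identity. $\square$

For instance, let $H=\{1,\tau\}$ act on $\mathbb Z$ by $\tau(x)=-x$, and let $A_i=\{-i,i\}$. The hypothesis holds, and $L_1(1)=1$, $L_1(-1)=0$ with all other values $0$ does the job.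

Infinite motion enters our proofs only through the next lemma and its direct consequences.

**Lemma 2 (truncation).** Let $G$ have infinite motion, let $g\in\mathrm{Aut}(G)$, and let $U$ be a finite set of vertices with $gU=U$. If $g$ fixes every vertex of $U$ that has a neighbor outside $U$, then $g$ fixes $U$ pointwise.

*Proof.* Let $h=g$ on $U$ and $h=\mathrm{id}$ elsewhere; this is a bijection of $V(G)$. It sends an edge inside $U$ to an edge, since $g$ does, and leaves edges outside $U$ alone. If $uv$ is an edge with $u\in U$, $v\notin U$, then $hu=gu=u$ and $hv=v$. So $h$ maps edges to edges. The same holds for $h^{-1}$, which is built in the same way from $g^{-1}$. Thus $h$ is an automorphism moving only vertices of the finite set $U$, so $h=\mathrm{id}$. $\square$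

**Proposition 3.** Let $G$ be a connected infinite bipartite graph with finite maximum degree $\Delta$ and infinite motion. Then $\chi_D(G)\le\Delta+1$.

*Proof.* **Step 1: finite pieces around a root.** The purpose is to find finite sets on which Corollary 1 can act. Fix a vertex $r$ and let $H=\mathrm{Aut}(G)_r$ be its stabilizer. Let $B_n$ and $S_n$ be the ball and the sphere of radius $n$ about $r$. Every component of $G-B_n$ contains a vertex of $S_{n+1}$, so there are finitely many. Let $U_n$ be the union of $B_n$ and the finite components of $G-B_n$; it is finite. Let $T_n$ be the set of vertices of $S_n$ having a neighbor in an infinite component of $G-B_n$. Since $G$ is infinite and connected, $T_n\neq\emptyset$. The complement of $U_n$ is the union of the infinite components of $G-B_n$, and a vertex of $U_n$ adjacent to one of them lies in $B_n$ and hence in $S_n$; so every edge leaving $U_n$ has its end in $U_n$ in $T_n$. The sets $U_n,T_n$ are $H$-invariant. Lemma 2 therefore gives: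

$$\text{if } g\in H \text{ fixes } T_n \text{ pointwise, then } g \text{ fixes } U_n \text{ pointwise.}\tag{1}$$

**Step 2: labels.** We attach a bit to each vertex of some $T_n$ so that the bits determine everything. Let $N=\{4,6,8,\dots\}$. The sets $T_n$ $(n\in N)$ are disjoint and finite. For $n<n'$ in $N$, an element of $H$ trivial on $T_{n'}$ is by (1) trivial on $U_{n'}\supseteq B_{n'}\supseteq T_n$. So Corollary 1 applies and gives labelings $L_n:T_n\to\{0,1\}$ such that any $g\in H$ preserving all $L_n$ is trivial on all $T_n$, hence by (1) on all $U_n$. Since $\bigcup_n U_n=V(G)$,

$$\text{if } g\in H \text{ preserves } L_n \text{ for all } n\in N, \text{ then } g=1.\tag{2}$$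

**Step 3: the coloring.** We write the bits as colors and mark $r$. In a bipartite graph no edge joins two vertices at the same distance from $r$, so each $T_n$ is independent. For $n\in N$ give $v\in T_n$ color $1$ if $L_n(v)=1$ and color $2$ if $L_n(v)=0$. Color $r$ with $\Delta+1$. If $\deg r=\Delta$, then $r$ has two non-adjacent neighbors $x,y$, since otherwise $G\supseteq K_{\Delta+1}$; color both with $1$. This partial coloring is proper: the sets $T_n$ lie in spheres of even index at least $4$ and $\{r,x,y\}$ in spheres of index at most $1$, so no two of these sets are adjacent. Enumerate the remaining vertices and give each in turn the smallest color in $[\Delta+1]$ not used on its already colored neighbors. The result is a proper coloring $\varphi$ with colors $[\Delta+1]$.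

**Step 4: $r$ is recognized.** Let $g$ preserve $\varphi$; we show $gr=r$. A vertex $v\ne r$ of color $\Delta+1$ was colored greedily, so all colors $1,\dots,\Delta$ occur on its neighbors. Thus $v$ has degree $\Delta$ and its neighbors have pairwise distinct colors. The vertex $r$ does not have this property: either its degree is smaller, or $x,y$ have the same color. The property is invariant under $g$, and $gr$ has color $\Delta+1$, so $gr=r$.

**Step 5: decoding.** Now $g\in H$, so $g$ preserves each $T_n$, and it preserves $\varphi|_{T_n}$. Since $\varphi|_{T_n}$ is $L_n$ written in other symbols, $g$ preserves all $L_n$, and $g=1$ by (2). $\square$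

What changes if $G$ is not bipartite? Steps 1, 2 and 4 never used bipartiteness. Step 3 did, at one point: the labels can be used as colors only if $T_n$ is independent.

## 2. Edges inside the spheres

For every connected infinite graph with finite maximum degree one has $\chi_D(G)\le2\Delta(G)-1$; this is known. Wilfried Imrich, Rafał Kalinowski, Monika Pilśniak and Mohammad H. Shekarriz, in "Bounds for Distinguishing Invariants of Infinite Graphs", arXiv:1910.12107 (2019), state the conjecture that infinite motion brings this down to $\Delta+1$. We shall prove it, and more.

**Theorem 4.** Let $G$ be a connected infinite graph with finite maximum degree $\Delta$ and infinite motion. Then $\chi_D(G)\le\Delta+1$.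

**Theorem 5.** Let $G$ be as in Theorem 4.
(a) If $\Delta\ge3$, then $\chi_D(G)\le\Delta$. For every $\Delta\ge3$ this is attained.
(b) $\chi_D(G)=\Delta+1$ if and only if $G$ is the double ray.

The motion hypothesis cannot simply be dropped. Let $\Delta\ge4$, take the complete bipartite graph with sides $A$ of size $\Delta-1$ and $B$ of size $\Delta$, and attach a ray to one vertex $b_1\in B$. The maximum degree is $\Delta$. Exchanging two vertices of $A$, or two vertices of $B\setminus\{b_1\}$, is an automorphism of motion $2$. So in a distinguishing coloring the vertices of $A$ have distinct colors, those of $B\setminus\{b_1\}$ have distinct colors, and these two color sets are disjoint. This forces $2\Delta-2>\Delta+1$ colors.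

Back to the spheres. A vertex $v\in T_n$ with $n\ge1$ has a neighbor in $S_{n-1}$ and one in $S_{n+1}$. Hence

$$\text{each } v\in T_n\ (n\ge1) \text{ has at most } \Delta-2 \text{ neighbors in } T_n.\tag{3}$$

So if $G[T_n]$ is colored greedily with $\Delta$ colors, every vertex has at least two free colors when its turn comes, and a bit needs exactly two. The natural attempt is: choose the smallest free color if $L=0$ and the second smallest if $L=1$. It fails, because to decode one must know the order in which the vertices were colored, and an automorphism need not respect that order. Here is an example with at most one neighbor per vertex and three colors. Take two disjoint edges $ab$ and $a'b'$, with $L(a)=1$ and $L(b)=L(a')=L(b')=0$, colored in the order $a,b,b',a'$. Then $a$ gets $2$, $b$ gets $1$, $b'$ gets $1$, and $a'$, with free colors $2,3$, gets $2$. The automorphism $a\leftrightarrow a'$, $b\leftrightarrow b'$ preserves the colors, but not the labels.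

What we need is a way to write the bits that can be read off from the coloring alone.

## 3. Writing bits with two spare colors

The colors will be used in pairs $\{1,2\},\{3,4\},\dots$, one pair per round. In a round, as many vertices as possible show their bit openly, as the odd or the even color of the pair. A vertex that cannot do so sees the color it was denied; if it sees only that one, its bit can be read from its neighborhood, and if it sees both, it goes to the next round. Later we must also tolerate some vertices $P$ colored in advance, so we allow these now.

**Lemma 6 (encoding).** Let $F$ be a finite graph, $V(F)=Y\sqcup P$, $d\ge0$, and suppose each $y\in Y$ has at most $d$ neighbors in $F$. Let $\psi:P\to[d+2]$ be a proper coloring of $F[P]$ and $L:Y\to\{0,1\}$ any map. Then $\psi$ extends to a proper coloring $\theta:V(F)\to[d+2]$ such that every automorphism of $F$ preserving $Y$ (setwise) and $\theta$ preserves $L$.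

*Proof.* **Step 1: the rounds.** Put $R_1=Y$. For $k=1,2,\dots$, as long as $R_k\ne\emptyset$, perform round $k$. We maintain the invariant that, for every color $c\le2k-2$, each vertex of $R_k$ has a neighbor already colored $c$. When $R_k\neq\emptyset$, the invariant gives $2k-2\le d$, so the colors $2k-1$ and $2k$ lie in $[d+2]$.

At the start of round $k$ the vertices of $Y$ colored so far have colors at most $2k-2$, so only vertices of $P$ can have color $2k-1$ or $2k$. Let $X_k^1$ be a maximal independent subset of the set of $y\in R_k$ with $L(y)=1$ that have no neighbor in $P$ of color $2k-1$; give $X_k^1$ color $2k-1$. Let $X_k^0$ be a maximal independent subset of the set of $y\in R_k$ with $L(y)=0$ that have no neighbor in $P$ of color $2k$; give $X_k^0$ color $2k$. The partial coloring stays proper.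

For $y\in R_k\setminus(X_k^1\cup X_k^0)$ let $N_k(y)\subseteq\{2k-1,2k\}$ be the set of those two colors that occur on neighbors of $y$ in $P\cup X_k^1\cup X_k^0$. If $L(y)=1$, then $y$ was denied color $2k-1$ either by a neighbor in $P$ of that color or, by maximality, by a neighbor in $X_k^1$; so $2k-1\in N_k(y)$. Likewise $L(y)=0$ implies $2k\in N_k(y)$. Let $E_k$ be the set of these $y$ with $|N_k(y)|=1$ and $R_{k+1}$ the set of those with $|N_k(y)|=2$. The vertices of $E_k$ stay uncolored for now. The invariant holds for $R_{k+1}$. Since $2k-2\le d$ in every round performed, the process stops.

**Step 2: the leftover vertices.** Color $\bigcup_kE_k$ greedily in any order, giving $y\in E_k$ a color from $\{2k+1,\dots,d+2\}$ not used on its already colored neighbors. This is possible: $y$ has neighbors of all colors at most $2k-2$ and of one more color in $\{2k-1,2k\}$, so at least $2k-1$ of its neighbors have colors at most $2k$. Hence $2k-1\le d$, and at most $d-2k+1$ neighbors can have colors in $\{2k+1,\dots,d+2\}$, a set of size $d-2k+2\ge1$. The resulting $\theta$ is proper.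

**Step 3: decoding.** Let $\alpha$ be an automorphism of $F$ preserving $Y$, hence $P$, and preserving $\theta$. We show by induction that $\alpha(R_k)=R_k$ and that $L$ is preserved on $R_k\setminus R_{k+1}$. For $k=1$ we have $\alpha(R_1)=R_1$. Suppose $\alpha(R_k)=R_k$. All vertices of $E_k\cup R_{k+1}$ finally have colors at least $2k+1$: those of $E_k$ by Step 2, and those of $R_{k+1}$ because they are colored in a later round or belong to some $E_j$ with $j>k$. So $X_k^1$ and $X_k^0$ are exactly the sets of vertices of $R_k$ of colors $2k-1$ and $2k$, and $\alpha$ preserves them. Hence $N_k(\alpha y)=N_k(y)$, and $E_k$ and $R_{k+1}$ are preserved. For $y\in E_k$ we have $L(y)=1$ if and only if $N_k(y)=\{2k-1\}$. So $L$ is preserved on $X_k^1\cup X_k^0\cup E_k$, and $\alpha(R_{k+1})=R_{k+1}$. $\square$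

On the two edges of Section 2 (with $P=\emptyset$, $d=1$): in round 1, $X_1^1=\{a\}$ gets color $1$, and $X_1^0=\{b,a'\}$, say, gets color $2$. The vertex $b'$ has $N_1(b')=\{2\}$, so $E_1=\{b'\}$, and $b'$ gets color $3$. Decoding: color $1$ means label $1$, color $2$ means label $0$, and a vertex of color $3$ with a neighbor of color $2$ and none of color $1$ has label $0$.

## 4. All graphs with $\Delta+1$ colors

*Proof of Theorem 4.* Fix $r$ and take $H$, $U_n$, $T_n$, $N$ and $L_n$ as in Steps 1 and 2 of the proof of Proposition 3; these steps are valid for every $G$ of infinite motion and give (1) and (2).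

**Step 1: the coloring.** For $n\in N$ color $T_n$ by Lemma 6 with $F=G[T_n]$, $Y=T_n$, $P=\emptyset$, $d=\Delta-2$ and the label $L_n$. By (3) the hypothesis holds, and the colors are in $[\Delta]$. The rest is as before: $r$ gets color $\Delta+1$; if $\deg r=\Delta$, two non-adjacent neighbors $x,y$ of $r$ get color $1$; this partial coloring is proper, since the sets $T_n$ $(n\in N)$ and $\{r,x,y\}$ are pairwise non-adjacent; the remaining vertices are colored in some enumeration, each with the smallest color of $[\Delta+1]$ not used on its already colored neighbors. Call the result $\varphi$.

**Step 2: $\varphi$ is distinguishing.** Let $g$ preserve $\varphi$. A vertex $v\ne r$ of color $\Delta+1$ was colored greedily, so it has degree $\Delta$ and its neighbors have pairwise distinct colors; $r$ fails this. Hence $gr=r$ and $g\in H$. Then $g$ induces on $G[T_n]$ an automorphism preserving $\varphi|_{T_n}$, so it preserves $L_n$ by Lemma 6, for every $n\in N$. By (2), $g=1$. $\blacksquare$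

## 5. Saving one color: the case $\Delta=2$, sharpness, and two obstacles

*Theorem 5(b) and sharpness, given the bound in (a).* If $\Delta=2$, then $G$ is a ray or a double ray, and in Section 1 we found $\chi_D=2$ for the ray and $\chi_D=3=\Delta+1$ for the double ray. If $\Delta\ge3$, the bound in (a) excludes the value $\Delta+1$. This proves (b).

For sharpness in (a), take $K_\Delta$ and attach a ray to each of its vertices. The vertices of $K_\Delta$ have degree $\Delta\ge3$ and all others have degree $2$, so every automorphism permutes the vertices of $K_\Delta$ and the rays accordingly. An automorphism fixing $K_\Delta$ pointwise is trivial; any other moves whole rays. So the graph has infinite motion, and $\chi_D\ge\chi\ge\Delta$. $\square$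

*From now on $\Delta\ge3$ and $G$ has infinite motion. It remains to prove $\chi_D(G)\le\Delta$.*

Try the proof of Theorem 4 with $\Delta$ colors. The sets $T_n$ cause no trouble; they only used $[\Delta]$. Two other things break.

First, the greedy extension. A vertex of degree $\Delta$ may find all $\Delta$ colors on its neighbors. Between consecutive encoded sets we must solve a list coloring problem in which each vertex has as many admissible colors as it has uncolored neighbors, and no more.

Second, the mark on $r$. Its special color $\Delta+1$ is gone, so we cannot start by saying $gr=r$.

The first obstacle is governed by a classical theorem, which names precisely the bad graphs. If $G$ does not have an entire "end piece" of bad type, we can shape the regions between the encoded sets so that none is bad, and deal with the second obstacle by a Baire category argument. If $G$ does have such end pieces, they are so tree-like that we can color them explicitly from the inside out, and hide in them a pattern that identifies them.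

## 6. Blocks and lists of the size of the degree

A *block* of a graph is a maximal connected subgraph that has no cut vertex of its own. We count $K_1,K_2,K_3$ as complete graphs. We use the following standard facts.

* Blocks are induced subgraphs. Every edge lies in exactly one block, and every connected subgraph with at least one edge and without a cut vertex of its own, in particular every cycle, lies in one block.
* Two edges of a block with at least 3 vertices lie on a common cycle.
* In a connected graph $G$ with at least two vertices, for a vertex $x$ the components $\kappa$ of $G-x$ correspond bijectively to the blocks $B_\kappa\ni x$, with $V(B_\kappa)\setminus\{x\}\subseteq\kappa$ and $N(x)\cap\kappa\subseteq V(B_\kappa)$.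
* If $D$ is connected and $\kappa$ is a component of $D-x$, then the blocks of $D$ meeting $\kappa$ lie in $\kappa\cup\{x\}$, and they are exactly the blocks of $D[\kappa\cup\{x\}]$. (A block meeting $\kappa$ and leaving $\kappa\cup\{x\}$ would have $x$ as a cut vertex; the rest is maximality.)

**Definition.** A *Gallai tree* is a connected graph all of whose blocks are complete graphs or odd cycles.

Trees are Gallai trees, and so are two triangles sharing a vertex; the 4-cycle is not.

**Fact 7** (Borodin 1977; Erdős–Rubin–Taylor 1979). Let $C$ be a finite connected graph with lists satisfying $|\mathcal L(v)|\ge\deg_C(v)$ for all $v$. If $C$ is not a Gallai tree, it has a proper coloring from the lists. The same conclusion holds for any $C$ if $|\mathcal L(v_0)|>\deg_C(v_0)$ for some vertex $v_0$.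

The second statement is the easy one: color greedily in order of decreasing distance from $v_0$. Each $v\ne v_0$ still has an uncolored neighbor (one closer to $v_0$) when its turn comes, so fewer than $\deg_C(v)$ colors are blocked; $v_0$ comes last and has a list larger than its degree. That Gallai trees must be excluded in the first statement is seen on a triangle with all lists equal to $\{1,2\}$.

## 7. Layers

We now redo the sets $U_n,T_n$ with care for what lies between them. The construction will be used twice, for different graphs, so we set it up for a graph $J$ and arbitrary centers.

Let $J$ be a connected infinite graph with all degrees at most $\Delta$, and let $Z_1,Z_2,\dots$ be finite nonempty subsets of $V(J)$. Assume that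

$$\begin{gathered}\text{for every finite } U\subseteq V(J)\text{ that is empty or contains } Z_1,\text{ every infinite component } D \text{ of } J-U\\ \text{contains a vertex of } J\text{-degree}<\Delta\ \text{ or has a block that is neither complete nor an odd cycle.}\end{gathered}\tag{4}$$

**Step 1: candidates for one layer.** Put $U_0=\emptyset$. Suppose $i\ge1$ and we have a finite set $U_{i-1}$, containing $Z_1$ if $i\ge2$, such that all components of $J-U_{i-1}$ are infinite. For $m>\mathrm{diam}(Z_i)$ let $B_m=\{v:d_J(v,Z_i)\le m\}$. The set $B_{m-1}$ is connected: two vertices of $Z_i$ are joined by a path of length at most $m-1$, which lies in $B_{m-1}$, and every other vertex of $B_{m-1}$ is joined to $Z_i$ inside $B_{m-1}$. Let $U^m$ be the union of $B_m$ and the finite components of $J-B_m$, a finite set. Let $S^m$ be the set of vertices of $U^m$ with a neighbor outside $U^m$. A vertex $v\in S^m$ cannot lie in a finite component of $J-B_m$, so it lies in $B_m$ and has a neighbor outside $B_m$; thus it is at distance exactly $m$ from $Z_i$. So $v$ has a neighbor in $B_{m-1}$ and a neighbor outside $U^m$.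

Let $K^m$ be the component of $J-S^m$ containing $B_{m-1}$. One leaves $U^m$ only through $S^m$, so $K^m\subseteq U^m$. Put $Q^m=U^m\setminus(S^m\cup K^m)$. A vertex of $Q^m$ has no neighbor outside $U^m$ (it is not in $S^m$) and none in $K^m$, so its neighbors lie in $Q^m\cup S^m$. Consequently:

$$\text{each } v\in S^m \text{ has at most } \Delta-2 \text{ neighbors in } S^m\cup Q^m,\ \text{ and } J[Q^m] \text{ is properly } \Delta\text{-colorable.}\tag{5}$$

The first part holds since $v$ has a neighbor in $B_{m-1}\subseteq K^m$ and one outside $U^m$. For the second, each component of $J[Q^m]$ has a vertex adjacent to $S^m$, because $J$ is connected; this vertex has degree less than $\Delta$ in $J[Q^m]$, and the second statement of Fact 7 with all lists $[\Delta]$ applies.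

**Step 2: large radii are good.** Here we make sure that the regions between layers are not bad.

**Lemma 8.** For all large $m$: $U_{i-1}$ and all its neighbors lie in $B_{m-1}$; and for each of the finitely many components $D$ of $J-U_{i-1}$, the set $C:=D\cap K^m$ is connected and either contains a vertex of $J$-degree less than $\Delta$ or induces a graph that is not a Gallai tree.

*Proof.* There are finitely many components $D$, since for $i\ge2$ each contains a neighbor of the finite set $U_{i-1}$. Every finite set of vertices lies in $B_{m-1}\subseteq K^m$ for large $m$; this gives the first assertion.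

*Connectedness.* If $i=1$, then $C=K^m$. Let $i\ge2$. The finite nonempty set $A$ of vertices of $D$ adjacent to $U_{i-1}$ lies in a finite connected subgraph of $D$, which is contained in $K^m$ for large $m$. So it suffices to join each $v\in D\cap K^m$ to $A$ inside $D\cap K^m$. As $K^m$ is connected and contains $U_{i-1}$, there is a path in $K^m$ from $v$ to $U_{i-1}$. Its first vertex outside $D$ lies in $U_{i-1}$, and up to that vertex the path stays in $D\cap K^m$; the vertex just before it is in $A$.

*The alternative.* If $D$ has a vertex of $J$-degree less than $\Delta$, that vertex lies in $K^m$ for large $m$. Otherwise (4), applied to $U=U_{i-1}$, gives a block $B$ of $D$ that is neither complete nor an odd cycle. Suppose $B$ is finite. For large $m$ we have $B\subseteq C$. The block of $C$ containing $B$ has no cut vertex of its own, so it lies in one block of $D$, which must be $B$. So $B$ is a block of $C$, and $C$ is not a Gallai tree. Suppose $B$ is infinite. All its vertices have degree at least $2$ in $B$, since $B$ has at least 3 vertices and no cut vertex. If all had degree exactly $2$, then $B$ would be a double ray, which has cut vertices. So some vertex $u$ has degree at least $3$ in $B$. Take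 a finite set $E_0\subseteq E(B)$ containing three edges at $u$ and covering more than $\Delta+1$ vertices. Any two edges of $E_0$ lie on a common cycle of $B$, and for large $m$ these finitely many cycles lie in $C$. So $E_0$ lies in one block of $C$. This block has more than $\Delta+1$ vertices, so it is not complete, and it has a vertex of degree at least $3$, so it is not a cycle. Again $C$ is not a Gallai tree. $\square$

**Step 3: fixing the layers.** Fix $m_i$ large enough for Lemma 8, write $U_i,S_i,Q_i,K_i$ for $U^{m_i},S^{m_i},Q^{m_i},K^{m_i}$, and put $W_i=K_i\setminus U_{i-1}$. The components of $J-U_i$ are the infinite components of $J-B_{m_i}$, so all are infinite. Moreover $U_i\supseteq U_{i-1}$ and $U_1\supseteq Z_1$, so the construction continues. We collect what we need.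

* $S_i\ne\emptyset$, since $J$ is infinite and connected. $\bigcup_iU_i=V(J)$, since $U_i$ contains $U_{i-1}$ and all its neighbors.
* $U_i=S_i\sqcup Q_i\sqcup K_i$ and $U_{i-1}\subseteq K_i$, so $U_i\setminus U_{i-1}=S_i\sqcup Q_i\sqcup W_i$. Thus $V(J)$ is the disjoint union of all $S_i\cup Q_i$ and all $W_i$.
* The sets $S_i\cup Q_i$ are pairwise non-adjacent: for $j<i$ we have $S_j\cup Q_j\subseteq U_{i-1}$, whose neighbors lie in $K_i$.
* The components of $J[W_i]$ are the sets $D\cap K_i$, for $D$ a component of $J-U_{i-1}$.
* A neighbor of $W_i$ outside $W_i$ lies in $S_{i-1}\cup S_i$ (with $S_0=\emptyset$): if it lies in $U_{i-1}$, it has a neighbor outside $U_{i-1}$ and is in $S_{i-1}$; otherwise it lies outside $K_i$, hence in $S_i$.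

**Lemma 9.** For any proper colorings $\theta_i:S_i\cup Q_i\to[\Delta]$ of $J[S_i\cup Q_i]$ $(i\ge1)$ there is a common extension to a proper coloring $V(J)\to[\Delta]$, whose restriction to $W_i$ is a fixed function of $(\theta_{i-1},\theta_i)$.

*Proof.* For $v$ in a component $C$ of $J[W_i]$ let $\mathcal L(v)$ be the set of colors of $[\Delta]$ not used on its neighbors in $S_{i-1}\cup S_i$. There are $\deg_J(v)-\deg_C(v)$ such neighbors, so
$$|\mathcal L(v)|\ge\Delta-\deg_J(v)+\deg_C(v)\ge\deg_C(v),$$
and $|\mathcal L(v)|>\deg_C(v)$ if $\deg_J(v)<\Delta$. By Lemma 8 and Fact 7, $C$ has a proper coloring from these lists. Choose one such coloring for every pair $(\theta_{i-1},\theta_i)$ once and for all. By the properties listed above, every edge of $J$ lies inside some $S_i\cup Q_i$, inside some $W_i$, or joins $W_i$ to $S_{i-1}\cup S_i$; so the union of all these colorings is proper. $\square$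

**Step 4: bits on layers.** By (5), Lemma 6 applies to $F=J[S_i\cup Q_i]$ with $Y=S_i$, $P=Q_i$, $d=\Delta-2$ and any proper $\psi:Q_i\to[\Delta]$. (A vertex of $Q_i$ may have up to $\Delta$ neighbors in $S_i\cup Q_i$; that is why $Q_i$ is colored in advance and carries no bits.) So:

$$\begin{gathered}\text{for each } L_i:S_i\to\{0,1\} \text{ there is a proper coloring } \theta_i:S_i\cup Q_i\to[\Delta] \text{ such that}\\ \text{automorphisms of } J[S_i\cup Q_i] \text{ preserving } S_i \text{ and } \theta_i \text{ preserve } L_i.\end{gathered}\tag{6}$$

We say that $\theta_i$ *encodes* $L_i$.

## 8. Branches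

When does (4) fail? When an end piece of the graph consists of vertices of degree $\Delta$ and has only complete blocks and odd cycles.

**Definition.** A *branch* of $G$ is a pair $(h,\beta)$ where $\beta$ is a component of $G-h$, all vertices of $\beta$ have degree $\Delta$ in $G$, and all blocks of $G[\beta\cup\{h\}]$ are complete or odd cycles. We call $h$ the *attaching vertex*.

In the 3-regular tree, $(h,\beta)$ is a branch for every vertex $h$ and every component $\beta$ of $G-h$. The square grid has no branch: $G-h$ is connected, and $G$ is a single infinite block. The graph $K_\Delta$ with rays attached has no branch, because every component of $G-h$ contains a vertex of degree $2<\Delta$.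

**Lemma 10.** Let $U\ne\emptyset$ be finite, and let $D$ be an infinite component of $G-U$ all of whose vertices have degree $\Delta$ in $G$ and all of whose blocks are complete or odd cycles. Then there is a branch $(x,\kappa)$ with $\kappa\subseteq D$.

*Proof.* Let $A\neq\emptyset$ be the finite set of vertices of $D$ adjacent to $U$. Let $F_0\subseteq D$ be a finite connected subgraph with at least one edge that contains $A$, and let $F$ be the union of the blocks of $D$ containing an edge of $F_0$. Complete blocks have at most $\Delta+1$ vertices and odd cycles are finite, so $F$ is finite; it is connected and contains $A$. Let $\kappa$ be a component of $D-V(F)$, which exists since $D$ is infinite. Since $D$ is connected, some vertex of $F$ is adjacent to $\kappa$. Suppose two vertices $x\ne y$ of $F$ were. An $x$–$y$ path with interior in $\kappa$ and an $x$–$y$ path in $F$ form a cycle. It lies in one block of $D$, which contains an edge of $F$ and hence is one of the blocks forming $F$; but it meets $\kappa$, a contradiction. So exactly one $x\in V(F)$ is adjacent to $\kappa$. As $\kappa\cap A=\emptyset$, no vertex of $U$ is adjacent to $\kappa$, and therefore $\kappa$ is a component of $G-x$. Being a component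 of $D-x$ as well, it has the property that the blocks of $G[\kappa\cup\{x\}]$ are blocks of $D$. So $(x,\kappa)$ is a branch. $\square$

Now let $r$ be a vertex, to be thought of as a root, and $(a,\beta)$ a branch with $r\notin\beta$. The next paragraphs show that $\beta$ grows away from $r$ like a tree of blocks.

The graph $G[V\setminus\beta]$ consists of $a$ and the other components of $G-a$; so it is connected, and it contains $r$ and $a$. Blocks of $G$ meeting $\beta$ lie in $\beta\cup\{a\}$ and are blocks of $G[\beta\cup\{a\}]$. So each of them is a $K_j$ with $2\le j\le\Delta$ (recall that $G$ contains no $K_{\Delta+1}$) or an odd cycle of length at least $5$.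

*Descendants.* For $x\in\beta$ let $\mathrm{desc}(x)$ be the union of the components of $G-x$ not containing $r$. Since $\deg x=\Delta\ge3$ and a block contributes at most $\Delta-1$ to this degree, $x$ lies in at least two blocks, so $G-x$ has at least two components and $\mathrm{desc}(x)\ne\emptyset$. A component $\kappa$ of $\mathrm{desc}(x)$ avoids the connected set $V\setminus\beta$, which contains $r$ and lies in $G-x$. Hence $\kappa\subseteq\beta$, $a\notin\kappa$, and $(x,\kappa)$ is again a branch not containing $r$. The complement of $\{x\}\cup\mathrm{desc}(x)$ is exactly the component of $G-x$ containing $r$.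

*Parent and child blocks.* The block at $x$ belonging to the component of $G-x$ containing $r$ is the *parent block* of $x$; the other blocks at $x$ are its *child blocks*. Let $p(x)$ be the number of neighbors of $x$ in its parent block. The neighbors of $x$ in $\mathrm{desc}(x)$ are its *child neighbors*; their number is $q(x)=\Delta-p(x)$, and $p(x),q(x)\ge1$.

*Nesting.* If $y\in\mathrm{desc}(x)$, say $y\in\kappa$ for a component $\kappa$ of $\mathrm{desc}(x)$, then the paragraph on descendants applied to the branch $(x,\kappa)$ gives $\mathrm{desc}(y)\subseteq\kappa$. So

$$y\in\mathrm{desc}(x)\ \Longrightarrow\ \{y\}\cup\mathrm{desc}(y)\subseteq\mathrm{desc}(x),\quad x\notin\mathrm{desc}(y),\quad \text{and every path from } y \text{ to } r \text{ passes through } x.\tag{7}$$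

*Tops.* Let $B$ be a block meeting $\beta$, so $B\subseteq\beta\cup\{a\}$. We claim there is a unique vertex $t\in B$, the *top* of $B$, such that every path from $B$ to $r$ leaves $B$ for the last time at $t$. If $r\in B$, then $r=a$ and $t=r$. Let $r\notin B$. If two paths from $r$ to $B$ met $B$ only in their ends $t\ne t'$, their union would contain a $t$–$t'$ path meeting $B$ only in its ends and having an interior vertex outside $B$. Together with a $t$–$t'$ path in $B$ it forms a cycle, which shares an edge with $B$ and so lies in $B$, a contradiction. This proves the claim. If $a\in B$, then $t=a$, because $a$ is joined to $r$ in $V\setminus\beta$ and this path meets $B$ only in $a$. So all vertices $u\ne t$ of $B$ are in $\beta$. For such $u$, the connected set $B-u$ contains $t$, which is joined to $r$ avoiding $u$; hence $B$ is the parent block of $u$. Also every path from $u$ to $r$ passes through $t$, so $d(t,r)<d(u,r)$ and $u$ and $r$ lie in different components of $G-t$ (if $t\neq r$). Hence $B$ is a child block of $t$ if $t\in\beta$, and it is the block at $a$ belonging to the component $\beta$ of $G-a$ if $t=a$.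

We split the proof of Theorem 5(a) according to whether $G$ has a branch.

## 9. Graphs without branches: layers around every finite set

Suppose $G$ has no branch, and take $J=G$. Condition (4) holds for every finite $U$, whatever $Z_1$ is. For $U\ne\emptyset$ this is Lemma 10. For $U=\emptyset$: if all vertices of $G$ had degree $\Delta$ and all blocks were complete or odd cycles, then $(o,\kappa)$ would be a branch for every vertex $o$ and every component $\kappa$ of $G-o$.

The first obstacle is thus removed. The second is that we cannot mark a root. The way out is to encode bits not around one root but around every finite set, infinitely often, and to keep a free switch on each layer. A coloring that fails to be distinguishing for every position of the switches will produce an automorphism that stabilizes some finite set, and such automorphisms are excluded.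

**Step 1: layers for all finite sets.** Let $(Z_i)$ be a sequence in which every finite nonempty $Z\subseteq V$ occurs infinitely often; there are countably many such $Z$. Construct the layers of Section 7. For each $Z$ partition $I_Z=\{i:Z_i=Z\}$ into infinitely many infinite sets $I_{Z,1},I_{Z,2},\dots$. Let $H_Z$ be the setwise stabilizer of $Z$ in $\mathrm{Aut}(G)$. For $i\in I_Z$ the sets $U_i,S_i,Q_i$ are defined from $Z$ and the number $m_i$ alone, so they are $H_Z$-invariant. By Lemma 2, if $g\in H_Z$ fixes $S_i$ pointwise, $i\in I_Z$, then it fixes $U_i$ pointwise. The $U_i$ are nested, so for $i<i'$ in $I_{Z,j}$ an element of $H_Z$ trivial on $S_{i'}$ is trivial on $U_{i'}\supseteq U_i\supseteq S_i$. Corollary 1, applied to $H_Z$ and the sets $S_i$ $(i\in I_{Z,j})$, gives labels $L_i$ $(i\in I_{Z,j})$ such that any $g\in H_Z$ preserving all these $L_i$ is trivial on all these $S_i$, hence on all these $U_i$, which exhaust $V$; so $g=1$. Every index $i$ lies in exactly one $I_{Z,j}$, so all $L_i$ are now defined. Let $\theta_i$ encode $L_i$ as in (6).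

**Step 2: switches.** Let $\sigma$ be a cyclic permutation of $[\Delta]$ without fixed colors. For $\varepsilon\in\{0,1\}^{\mathbb N}$ let $\varphi_\varepsilon$ be the coloring of Lemma 9 for the family $(\sigma^{\varepsilon_i}\theta_i)_i$. It is a proper coloring with colors $[\Delta]$. Its values on a finite set depend on finitely many $\varepsilon_i$. If $\varepsilon,\varepsilon'$ differ exactly in coordinate $i$, then the set $\{x:\varphi_\varepsilon(x)\ne\varphi_{\varepsilon'}(x)\}$ is finite, being contained in $W_i\cup S_i\cup Q_i\cup W_{i+1}$, and it contains $S_i\neq\emptyset$.

**Lemma 11.** If $g\in H_Z$ for some finite nonempty $Z$ and $\varphi_\varepsilon(gx)=\varphi_\varepsilon(x)$ for all but finitely many $x$, then $g=1$.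

*Proof.* The sets $S_i\cup Q_i$ are disjoint, so for all but finitely many $i\in I_Z$ the element $g$ preserves $\sigma^{\varepsilon_i}\theta_i$ on $S_i\cup Q_i$. For these $i$ it preserves $\theta_i$, and since it induces an automorphism of $G[S_i\cup Q_i]$ preserving $S_i$, it preserves $L_i$. The finitely many exceptions meet only finitely many of the sets $I_{Z,j}$. So for some $j$ there is no exception in $I_{Z,j}$, and $g=1$ by Step 1. $\square$

**Step 3: some $\varphi_\varepsilon$ is distinguishing.** Suppose not, and fix a vertex $r$. Each $\varphi_\varepsilon$ is preserved by some $g\ne1$, and $gr\ne r$ by Lemma 11 with $Z=\{r\}$. For $r'\ne r$ let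
$$X_{r'}=\{\varepsilon:\ \text{there is } g\in\mathrm{Aut}(G) \text{ with } gr=r' \text{ and } \varphi_\varepsilon\circ g=\varphi_\varepsilon\}.$$
These countably many sets cover $\{0,1\}^{\mathbb N}$.

*Each $X_{r'}$ is closed.* Let $\varepsilon^{(n)}\to\varepsilon$ with witnesses $g_n$. Since $g_nr=r'$, each $x$ has only finitely many possible images under the $g_n$, all at distance $d(r,x)$ from $r'$, and similarly for the inverses. By a diagonal argument a subsequence of $(g_n)$ converges pointwise together with $(g_n^{-1})$. The limit $g$ preserves adjacency and has the limit of the inverses as its inverse, so $g\in\mathrm{Aut}(G)$, and $gr=r'$. For each $x$ and all large $n$ in the subsequence, $g_nx=gx$ and $\varphi_{\varepsilon^{(n)}}$ agrees with $\varphi_\varepsilon$ on $x$ and $gx$, so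
$$\varphi_\varepsilon(gx)=\varphi_{\varepsilon^{(n)}}(g_nx)=\varphi_{\varepsilon^{(n)}}(x)=\varphi_\varepsilon(x).$$

*Two witnesses.* By Baire's theorem some $X_{r'}$ contains a cylinder, that is, all sequences with prescribed values in finitely many coordinates. So there are $\varepsilon,\varepsilon'\in X_{r'}$ differing in exactly one coordinate, with witnesses $g,g'$. Let $F$ be the set where $\varphi_\varepsilon$ and $\varphi_{\varepsilon'}$ differ; it is finite and nonempty. The element $g'^{-1}g$ fixes $r$. Given $x$, put $y=gx$ and $z=g'^{-1}y$. For all but finitely many $x$ neither $y$ nor $z$ is in $F$, and then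
$$\varphi_\varepsilon(z)=\varphi_{\varepsilon'}(z)=\varphi_{\varepsilon'}(g'z)=\varphi_{\varepsilon'}(y)=\varphi_\varepsilon(y)=\varphi_\varepsilon(gx)=\varphi_\varepsilon(x).$$
So $g'^{-1}g$ preserves $\varphi_\varepsilon$ at all but finitely many vertices, and by Lemma 11 with $Z=\{r\}$, $g=g'$.

*The contradiction.* Thus $g$ preserves both $\varphi_\varepsilon$ and $\varphi_{\varepsilon'}$, hence it preserves the set $F$ where they differ. So $g\in H_F$, and Lemma 11 with $Z=F$ gives $g=1$. This contradicts $gr=r'\ne r$. Hence $\chi_D(G)\le\Delta$ if $G$ has no branch.

## 10. Graphs with a branch: rays with hidden defects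

Now let $G$ have a branch $(h,\beta_0)$.

In a branch there is a simple way to color outward: once $x$ is colored, give its child neighbors pairwise distinct colors different from that of $x$, say the smallest ones. An automorphism that preserves the coloring, fixes $x$ and maps child neighbors of $x$ to child neighbors of $x$ then fixes all these child neighbors. Is this enough? Try the 3-regular tree with three colors, rooted at any $r$: the two child neighbors of each $x\ne r$ get the two colors different from $c(x)$. Then the colored subtree consisting of $x$ and its descendants is determined, up to isomorphism, by $c(x)$ alone. The three neighbors of $r$ have only two colors available, so two of them have the same color, and an automorphism exchanging the two corresponding subtrees preserves the coloring. So the rule must be violated in places, in a pattern that makes every branch recognizable and rigid. We put one sparse sequence of violations into each maximal branch, at distances that grow geometrically with a ratio depending on the branch.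

### 10.1 A root and the maximal branches

**Step 1: choice of $r$.** We want a root that is itself an attaching vertex, and two disjoint branches. Use the structure facts of Section 8 with $h$ as root. Some $x\in\beta_0$ has at least two child neighbors: if $x$ has only one, $y$, then its child block is $K_2$, so $p(y)=1$ and $q(y)=\Delta-1\ge2$; take $y$ instead of $x$. Let $y\ne z$ be child neighbors of $x$, and put $r:=y$. Let $\kappa_1$ be a component of $\mathrm{desc}_h(y)$ and $\kappa_2$ a component of $\mathrm{desc}_h(z)$, where the index indicates the root $h$. From $y$ one reaches $h$ via $x$ and then outside $\mathrm{desc}_h(x)$, avoiding $z$; so $y\notin\mathrm{desc}_h(z)$, and by symmetry $z\notin\mathrm{desc}_h(y)$. From $v\in\kappa_1$ one reaches $h$ through $\kappa_1$, then $y$, $x$, and on outside $\mathrm{desc}_h(x)$, avoiding $z$; so $v\notin\kappa_2$, and $\kappa_1\cap\kappa_2=\emptyset$. Thus $(r,\kappa_1)$ and $(z,\kappa_2)$ are branches with disjoint vertex sets not containing $r$.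

From now on the root is $r$, and we consider only branches $(a,\beta)$ with $r\notin\beta$.

**Step 2: branches containing a common vertex form a finite chain.** Let $v\in\beta\cap\beta'$ for two such branches, with attaching vertices $a,a'$. Both lie on any path from $v$ to $r$; fix a shortest one. If $a=a'$, then $\beta=\beta'$, the component of $G-a$ containing $v$. Otherwise let $a'$ come after $a$ on the path from $v$ to $r$. The part from $v$ to $a$ avoids $a'$, so $a\in\beta'$. The part from $a'$ to $r$ avoids $a$, so $a'\notin\beta$. Then $\beta\cup\{a\}$ is connected, avoids $a'$ and contains $v$, so $\beta\cup\{a\}\subseteq\beta'$. Hence the branches containing $v$ form a chain, which is finite because their attaching vertices are distinct vertices of one finite path. It follows that every branch lies in a maximal one and that maximal branches are pairwise disjoint. Let $M\ni r$ be the complement of their union.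

**Step 3: properties of $M$.** We record four facts.

* $G[M]$ is connected: a path between vertices of $M$ cannot both enter and leave a maximal branch through its single attaching vertex.
* The attaching vertex $a$ of a maximal branch $\beta$ lies in $M$. Suppose $a\in\beta'$ with $\beta'$ maximal and attaching vertex $a'$; then $a'\ne a$. If $a'\in\beta$, then $a$ is joined to $r$ in $V\setminus\beta$, avoiding $a'$, so $r\in\beta'$, a contradiction. If $a'\notin\beta$, then $\beta\cup\{a\}$ is connected, avoids $a'$ and meets $\beta'$, so $\beta\cup\{a\}\subseteq\beta'$, contradicting maximality of $\beta$.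
* $(r,\kappa_1)$ is maximal. If $\kappa_1\subsetneq\beta'$ with attaching vertex $a'$ and $r\notin\beta'$, then $r$ is adjacent to $\beta'$, so $a'=r$. Then $\beta'$ and $\kappa_1$ are both components of $G-r$ and meet, so $\beta'=\kappa_1$, a contradiction.
* The maximal branch containing $\kappa_2$ differs from $\kappa_1$, as $\kappa_1\cap\kappa_2=\emptyset$.

So there are at least two maximal branches, and $r$ is the attaching vertex of one of them.

### 10.2 Coloring $M$

The aim is a proper coloring of $J:=G[M]$ with colors $[\Delta]$ such that, with $H_1$ denoting the group of all $g\in\mathrm{Aut}(G)$ with $gr=r$ that fix $V\setminus M$ pointwise,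

$$\text{every } g\in H_1 \text{ preserving the coloring of } M \text{ is trivial.}\tag{8}$$

The group $H_1$ preserves $J$. Note that $\deg_J(r)<\Delta$, since $r$ has neighbors in $\kappa_1$.

If $M$ is finite, then $J$ is connected and has a vertex of degree less than $\Delta$, so it has a proper $\Delta$-coloring by the second statement of Fact 7; take any. Elements of $H_1$ have finite motion, so $H_1=1$ and (8) holds.

Let $M$ be infinite, and use the layers of Section 7 for $J$ with $Z_i=\{r\}$ for all $i$.

**Step 1: condition (4).** For $U=\emptyset$ the only component is $J$, and $\deg_J(r)<\Delta$. Let $U\ni r$ be finite and suppose $D$ is an infinite component of $J-U$ violating (4). All vertices of $D$ have $J$-degree $\Delta$, so they have no neighbors outside $M$, their degree in $G$ is $\Delta$, and $D$ is a component of $G-U$. All blocks of $D$ are complete or odd cycles. By Lemma 10 there is a branch $(x,\kappa)$ with $\kappa\subseteq D$. Since $r\notin\kappa$, the branch lies in a maximal one, so $\kappa\cap M=\emptyset$, contradicting $\kappa\subseteq D\subseteq M$.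

**Step 2: labels.** Construct the layers. The sets $U_i,S_i,Q_i$ are $H_1$-invariant. If $g\in H_1$ fixes $S_i$ pointwise, it fixes $U_i$ pointwise. To see this, apply Lemma 2 in $G$: let $u\in U_i$ have a neighbor $v\notin U_i$. If $v\in M$, then $u\in S_i$, so $gu=u$. If $v\notin M$, then $v$ lies in a maximal branch $\beta$ whose attaching vertex is $u$; as $g$ fixes $\beta$ pointwise, it fixes its attaching vertex. So Lemma 2 applies. Since the $U_i$ are nested, an element of $H_1$ trivial on $S_{i'}$ is trivial on $S_i$ for $i<i'$. By Corollary 1 there are labels $L_i:S_i\to\{0,1\}$ such that any $g\in H_1$ preserving all $L_i$ is trivial on all $S_i$, hence on all $U_i$, hence on $M$, so $g=1$.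

**Step 3: the coloring.** Encode the $L_i$ by $\theta_i$ as in (6) and extend to $M$ by Lemma 9. If $g\in H_1$ preserves this coloring, it induces automorphisms of $J[S_i\cup Q_i]$ preserving $S_i$ and $\theta_i$, so it preserves all $L_i$, and $g=1$. This is (8).

### 10.3 Designated rays

For each maximal branch $(a,\beta)$ choose a ray: $v_0=a$, $v_1\in N(a)\cap\beta$, and $v_{n+1}$ a child neighbor of $v_n$ for $n\ge1$. We have $v_n\in\beta$ for $n\ge1$. By (7), and since paths from $\beta$ to $r$ pass through $a$, every path from $\{v_n\}\cup\mathrm{desc}(v_n)$ to $r$ passes through $v_n,v_{n-1},\dots,v_0$. These are distinct, so every vertex of $\{v_n\}\cup\mathrm{desc}(v_n)$ has distance at least $n$ from $r$. Moreover: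

$$\text{for } n<n', \text{ the vertices separating } v_n \text{ from } v_{n'} \text{ are exactly } v_{n+1},\dots,v_{n'-1},\ \text{ and } d(v_n,v_{n'})=n'-n.\tag{9}$$

For $n<m<n'$ we have $v_{n'}\in\mathrm{desc}(v_m)$, while $v_n\notin\{v_m\}\cup\mathrm{desc}(v_m)$, by (7) if $n\ge1$ and because $a\notin\beta$ if $n=0$; so $v_m$ separates. Every separating vertex lies on the path $v_nv_{n+1}\dots v_{n'}$, which proves the first part; the second follows.

**Definition.** For $n\ge1$ call $v_n$ *inflexible* if $p(v_n)=1$ and its only child block is $K_\Delta$, and *flexible* otherwise.

If $v_n$ is inflexible, the parent block of $v_{n+1}$ is $K_\Delta$, so $p(v_{n+1})=\Delta-1\ge2$ and $v_{n+1}$ is flexible. So of two consecutive vertices of the ray, at least one is flexible.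

Enumerate the maximal branches as $\beta_1,\beta_2,\dots$ (possibly finitely many). For each $j$ let $\mathrm{Def}(\beta_j)=\{e_{j,k}:k\ge1\}$ with
$$e_{j,k}\in\{(j+2)^k,\ (j+2)^k+1\}$$
chosen so that the vertex $v_{e_{j,k}}$ on the ray of $\beta_j$ is flexible. Note that $e_{j,1}<e_{j,2}<\cdots$.

### 10.4 Coloring the branches

Extend the coloring $c$ of $M$ to each maximal branch $(a,\beta)$ as follows. Process the vertices $t\in\beta\cup\{a\}$ in order of their distance from $r$; when $t$ is processed, color $B-t$ for all blocks $B\subseteq\beta\cup\{a\}$ with top $t$. The vertex $a\in M$ is colored already. Every $u\in\beta$ lies in exactly one block of which it is not the top, its parent block, and the top of that block is closer to $r$ than $u$; so $u$ is colored exactly once, before it is processed. First the neighbors of $t$ in these blocks are colored.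

1. If $t=a$: the neighbors of $a$ in the block at $a$ belonging to $\beta$ get pairwise distinct colors different from $c(a)$. There are at most $\Delta-1$ of them, so this is possible.
2. If $t=x\in\beta$ and $x$ is not of the form $v_n$ with $n\in\mathrm{Def}(\beta)$: the child neighbors, in all child blocks together, get pairwise distinct colors forming the set $\mathrm{St}(x)$ of the $q(x)$ smallest colors different from $c(x)$. This is possible as $q(x)\le\Delta-1$.
3. If $t=v_n$, $n\in\mathrm{Def}(\beta)$ and $p(v_n)\ge2$: the child neighbors get pairwise distinct colors forming the set of the $q(v_n)$ largest colors different from $c(v_n)$. Since $1\le q(v_n)\le\Delta-2$ and there are $\Delta-1$ colors different from $c(v_n)$, this set differs from $\mathrm{St}(v_n)$.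
4. If $t=v_n$, $n\in\mathrm{Def}(\beta)$ and $p(v_n)=1$: then $q(v_n)=\Delta-1$. A single complete child block would be $K_\Delta$; since $v_n$ is flexible, it has at least two child blocks, or its only child block is an odd cycle of length at least $5$. In either case some child neighbor $z\ne v_{n+1}$ is not adjacent to $v_{n+1}$. Give the child neighbors other than $z$ pairwise distinct colors different from $c(v_n)$, and set $c(z)=c(v_{n+1})$.

Complete blocks are now colored. It remains to finish the odd cycles $t,x_1,\dots,x_{\ell-1}$ with $\ell\ge5$, where $x_1,x_{\ell-1}$ are colored as above. If one of $x_1,x_{\ell-1}$ is the next vertex of the designated ray after $t$, name it $x_1$. Choose $c(x_2)\notin\{c(t),c(x_1)\}$, then color $x_3,\dots,x_{\ell-2}$ successively, avoiding the color of the predecessor and, for $x_{\ell-2}$, also $c(x_{\ell-1})$. Three colors suffice for this.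

Every edge meeting $V\setminus M$ lies in exactly one of these blocks, and each block is properly colored. So the result is a proper coloring $\varphi:V\to[\Delta]$.

**Definition.** A vertex $x\in V\setminus M$ is *standard* if its child neighbors have pairwise distinct colors forming $\mathrm{St}(x)$, and a *defect* otherwise.

By the rules, the defects are exactly the $v_n$ with $n\in\mathrm{Def}(\beta)$ on the designated rays: rule 2 produces standard vertices, rule 3 a wrong color set, rule 4 a repeated color. Moreover:

$$\text{if } g \text{ preserves } \varphi,\ v,gv\in V\setminus M \text{ and } g(\mathrm{desc}(v))=\mathrm{desc}(gv), \text{ then } v \text{ is a defect if and only if } gv \text{ is.}\tag{10}$$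

Indeed $g$ maps the child neighbors of $v$ onto those of $gv$ with the same colors, so $q(v)=q(gv)$; as $c(v)=c(gv)$, also $\mathrm{St}(v)=\mathrm{St}(gv)$.

### 10.5 The coloring is distinguishing

Let $g\in\mathrm{Aut}(G)$ preserve $\varphi$. Let $\beta=\beta_j$ be a maximal branch with designated ray $(v_n)$.

**Step 1: $gv_n=v_n$ for all large $n$.** Far out, $g$ must respect descendants, hence defects, and the pattern of gaps identifies the branch.

*Descendants are respected far out.* Choose $n_0\ge1$ with $g^{-1}r\notin\{v_{n_0}\}\cup\mathrm{desc}(v_{n_0})$; this is possible since all vertices of that set have distance at least $n_0$ from $r$. Let $\kappa$ be the component of $\mathrm{desc}(v_{n_0})$ containing $v_{n_0+1}$. Let $v\in\kappa\cup\{v_{n_0}\}$. By (7), $\{v\}\cup\mathrm{desc}(v)\subseteq\{v_{n_0}\}\cup\mathrm{desc}(v_{n_0})$, so the component $V\setminus(\{v\}\cup\mathrm{desc}(v))$ of $G-v$ contains both $r$ and $g^{-1}r$. Its image is a component of $G-gv$ containing $r$. So $g(\mathrm{desc}(v))$ is the union of the components of $G-gv$ not containing $r$. For $v=v_{n_0}$ this shows that $(gv_{n_0},g\kappa)$ is a branch with $r\notin g\kappa$. So $g\kappa\subseteq\beta'$ for some maximal branch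 $\beta'=\beta_{j'}$, with designated ray $(w_l)$, say. For $v\in\kappa$ we have $gv\in\beta'$ and $g(\mathrm{desc}(v))=\mathrm{desc}(gv)$.

*Defects go to defects.* The defects in $\kappa$ are the $v_n$ with $n\in\mathrm{Def}(\beta)$, $n>n_0$. By (10), $g$ maps them bijectively onto the defects in $g\kappa$, which are of the form $w_l$ with $l\in\mathrm{Def}(\beta')$. Write $gv_n=w_{l(n)}$. If $n<n'$, then $v_{n'}\in\mathrm{desc}(v_n)$, so $w_{l(n')}\in\mathrm{desc}(w_{l(n)})$, and by (7) $l(n')>l(n)$. By (9), comparing distances, $l(n')-l(n)=n'-n$. So $l(n)=n+s$ with $s$ constant.

*The shift is zero.* Let $n_1$ be the least element of $\mathrm{Def}(\beta)$ exceeding $n_0$. Every $w_l$ with $l\in\mathrm{Def}(\beta')$ and $l\ge n_1+s$ lies in $\{w_{n_1+s}\}\cup\mathrm{desc}(w_{n_1+s})=g(\{v_{n_1}\}\cup\mathrm{desc}(v_{n_1}))\subseteq g\kappa$ and so is the image of a defect in $\kappa$. Therefore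
$$\{n+s:\ n\in\mathrm{Def}(\beta),\ n\ge n_1\}=\{l\in\mathrm{Def}(\beta'):\ l\ge n_1+s\}.$$
Enumerating both sides in increasing order, we find an integer $c$ with $e_{j,k}+s=e_{j',k+c}$ for all large $k$. The ratio of consecutive terms tends to $j+2$ on the left and to $j'+2$ on the right, so $j=j'$ and $\beta'=\beta$. If $c\ne0$, then $|e_{j,k+c}-e_{j,k}|\to\infty$ as $k\to\infty$, but this difference is $|s|$. So $c=0$ and $s=0$. Thus $gv_n=v_n$ for all large $n\in\mathrm{Def}(\beta)$. The vertices of the ray between two such vertices are by (9) exactly the vertices separating them, and they are distinguished by their distances to one of them; so they are fixed too.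

**Step 2: $gv_n=v_n$ for all $n\ge0$.** We go down the ray. Suppose $gv_n=v_n$ for all $n\ge N$, where $N\ge1$; we show $gv_{N-1}=v_{N-1}$. Let $P$ be the component of $G-v_N$ containing $r$, and $\lambda_1$ the component containing $v_{N+1}$. Then $P\ne\lambda_1$, and $g\lambda_1=\lambda_1$ since $v_N$ and $v_{N+1}$ are fixed.

*$gP=P$.* Suppose not. Then $gP=\lambda_2$ for another component $\lambda_2\subseteq\mathrm{desc}(v_N)\subseteq\beta$ of $G-v_N$, and $\lambda_2\ne\lambda_1$. All $v_m$ with $m>N$ lie in $\lambda_1$ and all with $m<N$ lie in $P$. So $\lambda_2$ contains no $v_m$, hence no defect. We produce one. Take a maximal branch $\beta''\ne\beta$. Then $\beta''\subseteq V\setminus\beta\subseteq P$, as $G[V\setminus\beta]$ is connected, contains $r$ and avoids $v_N$. Let $w\in\beta''$ be a defect. As $v_N\notin\{w\}\cup\mathrm{desc}(w)\subseteq\beta''$, the component of $G-w$ containing $r$ contains $v_N$. Its image is the component of $G-gw$ containing $gv_N=v_N$. Since $gw\in\lambda_2\subseteq\mathrm{desc}(v_N)$, (7) gives $v_N\notin\mathrm{desc}(gw)$, so this component contains $r$. Hence $g(\mathrm{desc}(w))=\mathrm{desc}(gw)$, and by (10) $gw\in\lambda_2$ is a defect, a contradiction.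

*One step down.* So $gP=P$, and $g$ preserves the block $B$ at $v_N$ belonging to $P$. This is the parent block of $v_N$, with top $v_{N-1}$. If $B$ is complete, its vertices have distinct colors and are all fixed. If $B$ is an odd cycle of length at least $5$, then in the notation of Section 10.4 we have $t=v_{N-1}$ and $v_N=x_1$. The two neighbors of $v_N$ in $B$ are $t$ and $x_2$, and $c(x_2)\ne c(t)$ by construction; so both are fixed. In either case $gv_{N-1}=v_{N-1}$.

**Step 3: $g=1$.** Since $r$ is the vertex $v_0$ of the maximal branch $\kappa_1$, Step 2 gives $gr=r$. Let $(a,\beta)$ be any maximal branch. By Step 2, $a$ and $v_1$ are fixed, so $g\beta=\beta$. Since $gr=r$, the map $g$ sends $\mathrm{desc}(x)$ to $\mathrm{desc}(gx)$, tops to tops and child blocks to child blocks. We show that $\beta$ is fixed pointwise, going outward from $a$: if $x\in\beta\cup\{a\}$ is fixed, then every block $B\subseteq\beta\cup\{a\}$ with top $x$ is fixed pointwise.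

First let $x=a$. The block at $a$ belonging to $\beta$ is preserved, and the neighbors of $a$ in it have distinct colors, so they are fixed. Now let $x\in\beta$. The child neighbors of $x$ are permuted by $g$. If they have distinct colors, they are fixed. Otherwise rule 4 was used, $x=v_n$, and the only repeated color is that of $v_{n+1}$ and $z$; since $v_{n+1}$ is fixed by Step 2, so is $z$, and all child neighbors of $x$ are fixed. In both situations each block with top $x$ has the fixed vertex $x$ and all neighbors of $x$ in it fixed. A complete block consists of $x$ and these neighbors, and an automorphism of a cycle fixing a vertex and both its neighbors is the identity; so the block is fixed pointwise.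

Every vertex $u\in\beta$ lies in its parent block, whose top is in $\beta\cup\{a\}$ and closer to $r$. By induction on $d(u,r)$, starting from the fixed vertex $a$, all of $\beta$ is fixed. This holds for every maximal branch, so $g$ fixes $V\setminus M$ pointwise and $gr=r$; that is, $g\in H_1$. As $g$ preserves the coloring of $M$, (8) gives $g=1$.

So $\chi_D(G)\le\Delta$ also when $G$ has a branch. Together with Section 9 this proves the bound in Theorem 5(a), and with Section 5 all of Theorem 5. $\blacksquare$
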